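# Commuting contractive families: a fixed-point guess and its failure on $\mathbb Z^N$

## The guess "exactly one common fixed point", and five tests

Let $(X,\rho)$ be a nonempty complete metric space. In these notes a self-map of $X$ is a continuous function $T:X\to X$.

**Definition (contractive, commuting).** A finite family $\mathcal F=\{T_1,\dots,T_n\}$ of self-maps of $X$ is contractive if there is a constant $\gamma\in(0,1)$ such that for any $x,y\in X$ there exists $T\in\mathcal F$ with
$$\rho(Tx,Ty)\le\gamma\,\rho(x,y). \tag{1}$$
The family is commuting if $T_iT_j=T_jT_i$ for all $i,j$.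

The map $T$ in (1) may depend on the pair $x,y$. For $n=1$ we are in the setting of Banach's contraction mapping principle, which gives exactly one fixed point. So the natural guess is the following statement, which comes from Tim D. Austin, "On contractive families and a fixed-point question of Stein", arXiv:math/0608523 (2006).

**Conjecture.** If $\mathcal F$ is any finite commuting contractive family of self-maps on a complete metric space $X$, then $\mathcal F$ has exactly one common fixed point.

**Test 1: uniqueness.** If $x\ne y$ are common fixed points, then some $T\in\mathcal F$ satisfies $\rho(x,y)=\rho(Tx,Ty)\le\gamma\rho(x,y)<\rho(x,y)$, which is impossible. So there is at most one common fixed point, whatever $n$ is. Only existence is at stake.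

**Test 2: one map.** For $n=1$, the iterates $x_k=T^kx_0$ satisfy $\rho(x_k,x_{k+1})\le\gamma^k\rho(x_0,x_1)$. Hence $(x_k)$ is Cauchy, and by continuity of $T$ its limit is fixed.

**Test 3: a square.** Let $X=\{0,1\}^2$ with the metric that counts the coordinates in which two points differ, and let $T_1(x,y)=(0,y)$, $T_2(x,y)=(x,0)$. The maps commute. If two points differ only in the first coordinate, $T_1$ sends them to the same point. If they differ only in the second, $T_2$ does. If they differ in both, $T_1$ reduces the distance from $2$ to $1$. So the family is contractive with $\gamma=\frac12$, although neither map is a contraction: $T_1$ keeps $(0,0)$ and $(0,1)$ at distance $1$. Each map alone has two fixed points, and the unique common one is $(0,0)$.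

**Test 4: finite spaces.** Let $X$ be finite and put $A=T_1T_2\cdots T_n$. The sets $A^k(X)$ decrease, so they are eventually equal to a nonempty set $X_\infty$ with $A(X_\infty)=X_\infty$. By commutation $T_iA^k(X)=A^kT_i(X)\subset A^k(X)$, so $T_i$ maps $X_\infty$ into itself. The map $A$ is onto on the finite set $X_\infty$, hence injective there. Since $A$ is $T_i$ followed by the other maps, each $T_i$ is injective on $X_\infty$. If $X_\infty$ had two points, take a pair of distinct points of $X_\infty$ at the least possible distance $\delta$. Some $T_i$ brings the pair to distance at most $\gamma\delta<\delta$, hence to distance $0$, against injectivity. So $X_\infty$ is one point, and it is fixed by all $T_i$.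

**Test 5: two maps.** The problem as posed records as known that for $n=2$ every commuting contractive family of self-maps of a complete metric space has exactly one common fixed point. We quote this and do not use it in any proof below.

The guess passes all five tests. It is nevertheless false. We first push the natural argument as far as it goes, because the place where it stops tells us what a counterexample must look like.

## Shrinking one displacement after another

For $z\in X$ put $M(z)=\max_j\rho(z,T_jz)$. A common fixed point is a point with $M(z)=0$. It is enough to make $M$ small.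

**Lemma 1.** Let $\{T_1,\dots,T_n\}$ be a contractive family on a complete metric space. If there are points $z_k$ with $M(z_k)\to0$, then there is a common fixed point.

*Proof.* For given $k,l$ choose $T_i$ as in (1) for the pair $z_k,z_l$. Then
$$\rho(z_k,z_l)\le\rho(z_k,T_iz_k)+\rho(T_iz_k,T_iz_l)+\rho(T_iz_l,z_l)\le M(z_k)+M(z_l)+\gamma\rho(z_k,z_l),$$
so
$$\rho(z_k,z_l)\le\frac{M(z_k)+M(z_l)}{1-\gamma}. \tag{2}$$
Thus $(z_k)$ is Cauchy. Let $z$ be its limit. By continuity $\rho(z,T_jz)=\lim_k\rho(z_k,T_jz_k)=0$ for every $j$. $\square$

So we want a point whose $n$ displacements $\rho(z,T_jz)$ are all small. One of them is easy. Fix $j$ and look at the pair $(z,T_jz)$. Some $T_i$ contracts it, and since the maps commute, the new pair is $(T_iz,\,T_jT_iz)$: it is again a point together with its image under $T_j$. Repeating this $k$ times gives a composition $W$ of $k$ members of $\mathcal F$ with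
$$\rho(Wz,T_jWz)\le\gamma^k\rho(z,T_jz). \tag{3}$$

A sensible person now treats $j=1$, then $j=2$, and so on. The trouble is that while we contract the second displacement, the maps are chosen for the pair $(z,T_2z)$, and they may enlarge $\rho(z,T_1z)$. To survive this, we must make the first displacement so small in advance that the next $K$ maps cannot spoil it. How small is that? If the $T_i$ are merely continuous, the answer depends on the point $z$ at which we begin the second round, and that point is produced only after we have decided how small the first displacement has to be. The argument is circular. If the required smallness is uniform along the orbit, and if $K$ can be fixed beforehand, the circle is broken.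

## Bounded displacement and uniform continuity save the guess

**Theorem B.** Let $\{T_1,\dots,T_n\}$ be a commuting contractive family on a complete metric space $(X,\rho)$. Suppose that for some $x_0$, with orbit $O=\{T^ax_0:a\in\mathbb N_0^n\}$ where $T^a=T_1^{a_1}\cdots T_n^{a_n}$, we have $\sup_{z\in O,\,j}\rho(z,T_jz)<\infty$ and each $T_i|_O$ is uniformly continuous. Then there is exactly one common fixed point.

*Proof.* Uniqueness is Test 1. Let $\Delta=\sup_{z\in O}M(z)<\infty$. By commutation each $T_i$ maps $O$ into $O$. We show by induction on $r\in\{0,1,\dots,n\}$: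

> for every $\varepsilon>0$ there is $z\in O$ with $\rho(z,T_jz)\le\varepsilon$ for all $j\le r$.

For $r=0$ take $z=x_0$. Suppose the claim holds for some $r<n$, and let $\varepsilon>0$.

First choose $K$ with $\gamma^K\Delta\le\varepsilon$. This depends on $\varepsilon$ only, thanks to the bound $\Delta$. Next, there are finitely many compositions $W$ of $K$ members of the family, and each $W|_O:O\to O$ is uniformly continuous. So there is $\eta>0$ such that $\rho(Wx,Wy)\le\varepsilon$ for all these $W$ and all $x,y\in O$ with $\rho(x,y)\le\eta$. Only now use the induction hypothesis: choose $z\in O$ with $\rho(z,T_jz)\le\eta$ for $j\le r$.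

Apply (3) with $k=K$ to the index $r+1$. We get a composition $W$ of $K$ maps with $\rho(Wz,T_{r+1}Wz)\le\gamma^K\Delta\le\varepsilon$. For $j\le r$ we have $\rho(Wz,T_jWz)=\rho(Wz,WT_jz)\le\varepsilon$ by the choice of $\eta$. So $Wz\in O$ proves the claim for $r+1$.

The claim for $r=n$ with $\varepsilon=1/k$, $k=1,2,\dots$, gives points $z_k$ with $M(z_k)\to0$. Lemma 1 finishes the proof. $\blacksquare$

So the conjecture is true for uniformly continuous maps on bounded complete spaces, for instance on compact spaces. A counterexample on a bounded space has to use maps that are continuous without being uniformly continuous. The cheapest way to have many continuous maps is a discrete topology, and a discrete space can still be metrically very uneven.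

## Translations of $\mathbb Z^N$ under a complete ultrametric

Recall that an ultrametric is a metric with $d(x,z)\le\max(d(x,y),d(y,z))$. If $w\in\mathbb N_0^N\setminus\{0\}$, the translation $x\mapsto x+w$ of $\mathbb Z^N$ has no fixed point, all translations commute, and compositions of translations by nonzero vectors of $\mathbb N_0^N$ are again of this kind. So we keep the maps simple and put all the work into the metric.

**Theorem A.** There are $N\in\mathbb N$ and a finite set $V\subset\mathbb N_0^N\setminus\{0\}$ such that for every function $\psi:(0,\infty)\to(0,\infty)$ there is a metric $d\le1$ on $X=\mathbb Z^N$ with: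

1. $(X,d)$ is a complete ultrametric space with discrete topology;
2. for all $x\ne y$ in $X$ there is $w\in V$ with $d(x+w,y+w)\le\psi(d(x,y))$.

Take $\psi(t)=\gamma t$ with any $\gamma\in(0,1)$. The translations $T_w(x)=x+w$, $w\in V$, are then a finite commuting family of homeomorphisms (the topology is discrete), contractive with constant $\gamma$. Every nonempty composition is a translation by a nonzero vector of $\mathbb N_0^N$ and has no fixed point at all. Adding further translations by vectors of $\mathbb N_0^N\setminus\{0\}$ keeps all these properties. Hence the conjecture is false for every $\gamma\in(0,1)$ and every $n\ge|V|$. Since $d\le1$, displacements are bounded. So Theorem B implies that on every orbit some $T_w$ fails to be uniformly continuous, and that in Theorem B uniform continuity cannot be weakened to continuity, even on bounded spaces.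

The rest of the notes proves Theorem A.

## From metrics to disjoint colored sets

This section replaces the metric by combinatorics. We look for a metric with few values: most pairs are at distance $1$, and a pair is closer exactly when both points carry the same color. Each color has a rank, and a higher rank means a smaller distance.

**Proposition 2.** Let $G=\mathbb Z^N$ and let $V\subset\mathbb N_0^N\setminus\{0\}$ be finite. Let $(D_\kappa)_{\kappa\in\mathcal K}$ be pairwise disjoint subsets of $G$ ("colors") with ranks $r(\kappa)\in\{1,2,\dots\}$ such that

- (a) for all $x,y\in G$ there are $w\in V\cup\{0\}$ and $\kappa$ with $x+w,\,y+w\in D_\kappa$;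
- (b) for all $\kappa$ and $x,y\in D_\kappa$ there are $w\in V$ and $\kappa'$ with $r(\kappa')>r(\kappa)$ and $x+w,\,y+w\in D_{\kappa'}$.

Then Theorem A holds with this $N$ and $V$.

*Proof.* Given $\psi$, put $\varepsilon_0=1$ and $\varepsilon_{k+1}=\min(\psi(\varepsilon_k),\varepsilon_k/2)$. This sequence is positive and strictly decreasing. Put $d(x,x)=0$ and, for $x\ne y$,
$$d(x,y)=\begin{cases}\varepsilon_{r(\kappa)}&\text{if }x,y\in D_\kappa\text{ for some }\kappa,\\ 1&\text{otherwise.}\end{cases} \tag{4}$$
By disjointness $\kappa$ is unique, so $d$ is well defined. Clearly $d$ is symmetric, $d\le1$, and $d(x,y)>0$ for $x\neq y$.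

**Ultrametric inequality.** Let $x,y,z$ be distinct (the other cases are trivial). If $d(x,y)<1$ and $d(y,z)<1$, then $x,y$ share a color, $y,z$ share a color, and by disjointness it is the same color $D_\kappa$. So $d(x,z)=\varepsilon_{r(\kappa)}=d(x,y)$. Otherwise $\max(d(x,y),d(y,z))=1\ge d(x,z)$.

**Discreteness.** If $x\in D_\kappa$, every other point is at distance at least $\varepsilon_{r(\kappa)}$ from $x$. If $x$ has no color, every other point is at distance $1$.

**Completeness.** Let a Cauchy sequence be given that is not eventually constant. From some index on, all mutual distances are less than $1$. This tail contains two distinct points; they share a color $D_\kappa$. Every other point of the tail is equal to the first of them or shares its color, so the whole tail lies in $D_\kappa$. But distinct points of $D_\kappa$ are at the fixed distance $\varepsilon_{r(\kappa)}$, so a Cauchy sequence in $D_\kappa$ is eventually constant. This is a contradiction. So every Cauchy sequence is eventually constant and converges.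

**Contraction.** Let $x\ne y$. If $d(x,y)=1$, take $w,\kappa$ from (a). Here $w\ne0$, because $w=0$ would give $d(x,y)=\varepsilon_{r(\kappa)}<1$. So $w\in V$ and $d(x+w,y+w)=\varepsilon_{r(\kappa)}\le\varepsilon_1\le\psi(1)$. If $d(x,y)<1$, then $x,y\in D_\kappa$ and $d(x,y)=\varepsilon_k$ with $k=r(\kappa)$. Now (b) gives $w\in V$ with $d(x+w,y+w)\le\varepsilon_{k+1}\le\psi(\varepsilon_k)$. $\square$

As a small picture of (4): on $\mathbb Z$ with the two colors $\{0,1\}$ of rank $1$ and $\{2,3\}$ of rank $2$, we get $d(0,1)=\varepsilon_1$, $d(2,3)=\varepsilon_2$, and all other distances between distinct points are $1$.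

Conditions (a) and (b) are in tension with disjointness. The case $N=1$, $V=\{1\}$ shows how. By (a) applied to $0,1$, there are $w\in\{0,1\}$ and $\kappa$ with $w,w+1\in D_\kappa$. By (b), $w+1,w+2\in D_{\kappa'}$ with $r(\kappa')>r(\kappa)$. But $w+1$ lies in both colors, so $\kappa=\kappa'$, a contradiction. (This had to happen, by Banach's principle.) The lesson: a point must determine its own color, yet any two points of a color must be able to move on together, by a step from a fixed finite set, through an infinite sequence of ranks.

## Labels: disjoint sets that contain every difference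

We now build the parts. The first is an infinite supply of disjoint subsets of $\mathbb Z$, each containing a pair $n,n+v$ for every $v$. A single residue class modulo $q>1$ does not work, because it contains no pair with $v=1$. Use instead
$$E=\{0,1,3\},\qquad F=\{2,4,5\}\qquad\text{in }\mathbb Z/7 .$$
They are disjoint, and $E-E=F-F=\mathbb Z/7$: in $E$ we have $1-0=1$, $3-1=2$, $3-0=3$, in $F$ we have $5-4=1$, $4-2=2$, $5-2=3$, and negatives and $0$ complete the list.

**Definition (labels).** For $\lambda\ge1$ let $\Lambda_\lambda$ be the set of integers $n$ for which the base-7 expansion of $n\bmod 7^\lambda$ has its $\lambda-1$ lowest digits in $F$ and its $\lambda$-th digit in $E$.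

For instance, $\Lambda_1$ consists of the $n\equiv0,1,3\pmod 7$, and $\Lambda_2$ of the $n\equiv2,4,5,9,11,12,23,25,26\pmod{49}$. For $v=10$ the set $\Lambda_2$ contains $2$ and $12$.

**Lemma 3.** The sets $\Lambda_\lambda$ are pairwise disjoint, $\Lambda_\lambda$ is $7^\lambda$-periodic, and for every $v\in\mathbb Z$ there is $n$ with $n,\,n+v\in\Lambda_\lambda$.

*Proof.* For $\lambda<\lambda'$ the $\lambda$-th digit lies in $E$ for elements of $\Lambda_\lambda$ and in $F$ for elements of $\Lambda_{\lambda'}$, so the sets are disjoint. Periodicity is clear. For the last claim we choose digits one at a time. Start with $n_0=n_0'=0$. Suppose $n_k,n_k'\in[0,7^k)$ have admissible digits and $n_k'-n_k\equiv v\pmod{7^k}$. Write $v-(n_k'-n_k)=7^k\mu$, and choose $\delta,\delta'$ in $F$ (in $E$ if $k+1=\lambda$) with $\delta'-\delta\equiv\mu\pmod7$. Put $n_{k+1}=n_k+7^k\delta$ and $n'_{k+1}=n'_k+7^k\delta'$. Then $n'_{k+1}-n_{k+1}=v+7^k(\delta'-\delta-\mu)\equiv v\pmod{7^{k+1}}$. Finally $n=n_\lambda\in\Lambda_\lambda$, and $n+v\equiv n'_\lambda\pmod{7^\lambda}$ is in $\Lambda_\lambda$ by periodicity. $\square$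

## Locks: counters that both points of a pair read equally

We want a counter. It should be a set $Z$ and a step $u$ such that the sets $Z+ku$, $0\le k<p$, are disjoint, so that a point of $Z+ku$ determines the reading $k$. And we want to be able to translate any two points together into $Z$, so that afterwards both show the same reading.

In $\mathbb Z$ this fails for $p>1$. If $Z\subset\mathbb Z$ is nonempty and $p$-periodic and $Z+ku$, $0\le k<p$, are disjoint, then counting residues gives $p\cdot|Z\bmod p|\le p$. So $Z$ is one residue class mod $p$, and two points with different residues can never be moved together into $Z$.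

More dimensions give room. The trick is to offer two ways to display a reading, one in each of two planes. Then one point of the pair can use the first plane and the other point the second.

Here are all parameters at once; the sizes are justified when we need them.
$$b=(2\cdot7^5)^2,\quad m=b+2,\quad H=7^{8m},$$
$$h_g=4m+4g,\quad p_g=7^{h_g},\quad L_g=2^{h_g},\quad q_g=\lceil p_g/H\rceil\qquad(g\ge1).$$
Let $Y=\mathbb Z^2\times\mathbb Z^2\times\mathbb Z=\mathbb Z^5$, $f_1=(1,0)$, $f_2=(0,1)$, $\Theta=\{1,2\}^2$. For $\theta=(i,i')\in\Theta$ put $u_\theta=(f_i,f_{i'},0)\in Y$ and $\lambda(g,\theta)=4g+2(i-1)+i'$. For fixed $g$ the four values $\lambda(g,\theta)$ are exactly $4g+1,\dots,4g+4$, so different $(g,\theta)$ have different $\lambda(g,\theta)$. Moreover $\lambda(g,\theta)\le h_g$.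

**Definition (locks).** For $g\ge1$ and $i\in\{1,2\}$ let $J_{g,i}$ be the set of $z\in\mathbb Z^2$ with $z\equiv kf_i\pmod{p_g}$ for some $k\not\equiv0\pmod{p_g}$. For $\theta=(i,i')$ let $Z_g^\theta$ be the set of $(\alpha,\alpha',\nu)\in Y$ with $\nu\in\Lambda_{\lambda(g,\theta)}$ and, with congruences modulo $p_g$,
$$\big[\alpha\equiv0\ \text{and}\ \alpha'\notin J_{g,i'}\big]\quad\text{or}\quad\big[\alpha'\equiv0\ \text{and}\ \alpha\notin J_{g,i}\big]. \tag{5}$$

The clauses with $J$ prevent a point from showing two different readings in its two planes. Note that $J_{g,i}=-J_{g,i}$, and $J_{g,1}\cap J_{g,2}=\emptyset$, since $(k,0)\equiv(0,k')$ forces $k\equiv k'\equiv 0$.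

For a toy example use modulus $7$ and ignore the labels. Let the pair have difference $((2,0),(1,1))$. Since $(2,0)$ is a nonzero multiple of $f_1$ and not of $f_2$, take $i=2$. Since $(1,1)$ is not a multiple of $f_1$, take $i'=1$. The pair can be moved to $((0,0),(6,6))$ and $((2,0),(0,0))$ modulo $7$. Both satisfy (5): the first by the first alternative, the second by the second alternative. Adding $3u_\theta=((0,3),(3,0))$ gives $((0,3),(2,6))$ and $((2,3),(3,0))$. The first shows its reading $3$ in the first plane, the second in the second plane.

**Lemma 4.**

(i) $Z_g^\theta$ is $p_gY$-periodic.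

(ii) The sets $Z_g^\theta+ku_\theta$ ($g\ge1$, $\theta\in\Theta$, $0\le k<p_g$) are pairwise disjoint.

(iii) For all $x,y\in Y$ and $g\ge1$ there are $\theta\in\Theta$ and $w\in\{0,\dots,p_g-1\}^5$ with $x+w,\,y+w\in Z_g^\theta$.

*Proof.* (i) The conditions (5) depend only on residues mod $p_g$, and $\Lambda_{\lambda(g,\theta)}$ is $p_g$-periodic since $7^{\lambda(g,\theta)}$ divides $p_g=7^{h_g}$.

(ii) The step $u_\theta$ has last coordinate $0$. So for different $(g,\theta)$ the last coordinates lie in disjoint label sets. Now let $g$ and $\theta=(i,i')$ be the same and $k\ne k'$ in $[0,p_g)$, and suppose $(\alpha,\alpha',\nu)$ lies in both sets. Then $(\alpha-kf_i,\alpha'-kf_{i'},\nu)$ and the same with $k'$ both satisfy (5). If both use the first alternative, $\alpha\equiv kf_i\equiv k'f_i$, so $k\equiv k'\pmod{p_g}$ and $k=k'$, a contradiction. If both use the second alternative, the same argument applies to $\alpha'$. If $k$ uses the first alternative and $k'$ the second, then $\alpha'-kf_{i'}\notin J_{g,i'}$ while $\alpha'\equiv k'f_{i'}$. So $\alpha'-kf_{i'}\equiv(k'-k)f_{i'}$ with $k'-k\not\equiv0$, which lies in $J_{g,i'}$,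 a contradiction. The remaining case is the same with $k,k'$ exchanged.

(iii) Let $v=y-x=(v_1,v_2,v_3)$. Since $J_{g,1}\cap J_{g,2}=\emptyset$, choose $i$ with $v_1\notin J_{g,i}$ and $i'$ with $v_2\notin J_{g,i'}$, and let $\theta=(i,i')$. By Lemma 3 choose $\nu$ with $\nu,\nu+v_3\in\Lambda_{\lambda(g,\theta)}$. Then $z=(0,-v_2,\nu)$ satisfies the first alternative, as $-v_2\notin J_{g,i'}$, and $z+v=(v_1,0,\nu+v_3)$ satisfies the second. So both lie in $Z_g^\theta$. Let $w\in\{0,\dots,p_g-1\}^5$ with $w\equiv z-x\pmod{p_g}$, and use (i). $\square$

## Locking one more block: a counting obstruction and a four-stage plan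

Take $G=Y^m=\mathbb Z^{5m}$, so $N=5m$, with blocks indexed by $\mathbb Z/m$, and write $x^j$ for the block of $x\in G$ with index $j\bmod m$. Let
$$V=\{0,1,\dots,H\}^{5m}\setminus\{0\}.$$
There will be one phase for each $g\ge m$. During phase $g$, all blocks except block $g$ are counters, with the same type and the same reading at both points of a pair. The aim of the phase is to lock block $g$: to move both $x^g$ and $y^g$ into one set $Z_g^\theta$. Then the oldest counter is released, and its block is locked in phase $g+1$ with a larger modulus. Moduli must grow, since a counter has only finitely many readings and our moves only count upward.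

The shift that locks block $g$ has size up to $p_g$, while moves have entries at most $H$. Could a color put no condition on block $g$ right up to one final move? That would require, for all $\xi,\eta\in Y$, some $w\in\{0,\dots,H\}^5$ and $\theta$ with $\xi+w,\eta+w\in Z_g^\theta$. Count modulo $p_g$. The $p_g$ disjoint translates of $Z_g^\theta$ in Lemma 4(ii) show that $Z_g^\theta$ has at most $p_g^4$ residues. So at most $4(H+1)^5p_g^8$ of the $p_g^{10}$ pairs of residues can be served. When $g\ge5m$ we have $p_g\ge H^3$, hence $p_g^2\ge H^6>128H^5\ge4(H+1)^5$, and there are not enough moves.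

So while block $g$ is being shifted, the color has to know the residues of $x^g$ and $y^g$ modulo $p_g$. And since each point must determine its own color, this information has to be written into the counters in the other blocks. The plan of a phase is as follows. Starting from a root color with no information on block $g$, the outbound stage reads off the residues of $x^g,y^g$ modulo $7,7^2,\dots,p_g$, one base-7 digit at a time, and records each finding by advancing counters. The lock stage shifts block $g$ in $q_g$ small steps into a lock. The return stage erases the record by advancing all counters to a fixed reading. Then the root of phase $g+1$ is reached. One counter serves as a clock that tells these stages apart.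

## Registers, the clock, and the capacity of counters

We now fix which counter does what in phase $g$, and check that no counter runs out of readings. Put
$$\Gamma_g=\{g-m+1,\dots,g-1\},\qquad\Gamma_g^*=\{g-m+2,\dots,g-1\},$$
so $|\Gamma_g|=m-1$ and $|\Gamma_g^*|=m-2=b$. For $g\ge m$ all elements of $\Gamma_g$ are at least $1$, and they represent all residues mod $m$ except that of $g$. Block $j\in\Gamma_g$ is a counter built from the lock $Z_j^{\theta}$. The oldest one, $j=g-m+1$, is the clock. The other $b$, with $j\in\Gamma^*_g$, are the registers. For $j<g$ let
$$\beta_g(j)=\sum_{j<g'<g}(L_{g'}+1),\quad\text{so}\quad\beta_{g+1}(j)=\beta_g(j)+L_g+1\ (j<g),\qquad\beta_{g+1}(g)=0. \tag{6}$$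
This is the reading of counter $j$ at the start of phase $g$. Each phase uses up at most $L_g+1$ readings of a register.

**Definition.** For $\tau=(\theta_j)_{j\in\Gamma_g}\in\Theta^{\Gamma_g}$, $t\in\{0,\dots,q_g+1\}$ and $o\in\{0,\dots,L_g\}^{\Gamma_g^*}$ let
$$Q_g(\tau;t,o)=\{x\in G:\ x^j\in Z_j^{\theta_j}+k_ju_{\theta_j}\ \text{for all }j\in\Gamma_g\},$$
where $k_j=\beta_g(j)+o_j$ for $j\in\Gamma_g^*$ and $k_{g-m+1}=\beta_g(g-m+1)+t$.

No condition is put on block $g$. We call $o$ the position and $t$ the clock time.

**Lemma 5 (capacity).** In this definition always $0\le k_j<p_j$.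

*Proof.* Let $j\in\Gamma_g$ and $\Sigma=\sum_{g'=j+1}^{j+m-1}(L_{g'}+1)$. If $j$ is a register, then $g\le j+m-2$, and $k_j\le\beta_g(j)+L_g\le\Sigma$. If $j$ is the clock, then $g=j+m-1$ and $k_j\le\beta_g(j)+q_g+1\le\Sigma+q_{j+m-1}+1$. So in both cases $k_j\le\Sigma+q_{j+m-1}+1$.

Each term of $\Sigma$ is at most $2\cdot2^{h_j+4m}$, and there are fewer than $m$ terms, so $\Sigma\le2m\,16^m\,2^{h_j}$. Since $h_j\ge4m$ and $(7/2)^4>150$, we have $(7/2)^{h_j}\ge150^m\ge9^m16^m\ge4m\,16^m$, hence $\Sigma\le\frac12\,7^{h_j}=p_j/2$. Also
$$q_{j+m-1}\le\frac{7^{h_j+4(m-1)}}{7^{8m}}+1\le\frac{p_j}7+1 .$$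
Altogether $k_j\le p_j/2+p_j/7+2<p_j$, because $p_j\ge7^{4m}$. $\square$

This is where the sizes are used. The registers must absorb $L_{g'}=2^{h_{g'}}$ steps for $m-1$ phases, which is small compared with $7^{h_j}$. The clock must count $q_g\approx p_g/H$ steps with a modulus smaller than $p_g$ by the factor $7^{4(m-1)}$, and $H=7^{8m}$ makes that possible.

By Lemma 5 and Lemma 4(ii), for fixed $g$:

$$\text{the sets }Q_g(\tau;t,o)\text{ for distinct }(\tau,t,o)\text{ are pairwise disjoint.} \tag{7}$$

Indeed, if the types differ at some $j$, then the conditions on block $j$ are incompatible. If the types agree and $(t,o)\ne(t',o')$, some reading $k_j$ differs, and again the conditions on block $j$ are incompatible.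

We say "advance block $j$" ($j\in\Gamma_g$) for adding $u_{\theta_j}$ to block $j$. This raises $k_j$ by $1$ and changes nothing else. In other words, it raises $o_j$ or $t$ by $1$.

## A tree that splits residues, and its code in the registers

**Reading the residues digit by digit.** Purpose: describe partial knowledge about a pair in block $g$ by words over a finite alphabet. Let
$$C=\big(\{1,2\}\times\{0,\dots,6\}^5\big)^2,\qquad|C|=(2\cdot7^5)^2=b .$$
To a word $\omega=c_1\cdots c_a$ over $C$ we associate $\rho_1(\omega),\rho_2(\omega)\in[0,7^a)^5\subset Y$. For the empty word both are $0$, and for $c=((\iota_1,\delta_1),(\iota_2,\delta_2))$ we put $\rho_l(\omega c)=\rho_{\iota_l}(\omega)+7^a\delta_l$ for $l=1,2$. Let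
$$U(\omega)=(\rho_1(\omega)+7^aY)\cup(\rho_2(\omega)+7^aY),$$
so $U(\varnothing)=Y$. Then
$$\text{if }\xi,\eta\in U(\omega),\text{ there is }c\in C\text{ with }\xi,\eta\in U(\omega c). \tag{8}$$
Indeed, $\xi\equiv\rho_{\iota_1}(\omega)\pmod{7^a}$ for some $\iota_1\in\{1,2\}$, and then $\xi\equiv\rho_{\iota_1}(\omega)+7^a\delta_1\pmod{7^{a+1}}$ for some $\delta_1\in\{0,\dots,6\}^5$. So $\xi\in\rho_1(\omega c)+7^{a+1}Y$. Choose $(\iota_2,\delta_2)$ in the same way for $\eta$.

For a one-coordinate example, replace $Y$ by $\mathbb Z$ and take $\xi=10$, $\eta=3$. Both are $3$ mod $7$, so $c_1=((1,3),(1,3))$ gives $\rho_1=\rho_2=3$. Then $c_2=((1,1),(1,0))$ gives $\rho_1=10$, $\rho_2=3$ modulo $49$. The choice of $\iota_l$ matters because $U(\omega)$ also contains pairs lying in one and the same class, and such a pair has to be able to continue, too.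

**Encoding words as positions.** Purpose: make $\omega$ readable from the registers. There are $b$ letters and $b$ registers. Fix for each $g$ a bijection between $C$ and $\Gamma_g^*$, and let $\mathbf 1_c\in\mathbb Z^{\Gamma_g^*}$ be the unit vector of the register of $c$. The first idea would be to advance the register of $c$ once for each letter $c$. This forgets the order: the words $cc'$ and $c'c$ end at the same position. So we weight the letters by decreasing powers of $2$. In phase $g$ write $h=h_g$. For a word $\omega=c_1\cdots c_a$ with $1\le a\le h$, and $1\le s\le2^{h-a}$, put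
$$o(\omega,s)=\sum_{a'<a}2^{h-a'}\mathbf 1_{c_{a'}}+s\,\mathbf 1_{c_a},\qquad o(\omega)=o(\omega,2^{h-a}),\qquad o(\varnothing)=0. \tag{9}$$
All coordinates are at most $2^{h-1}+\dots+2^{h-a}\le2^h-1<L_g$, so these are legitimate positions. For $o\in\mathbb Z^{\Gamma_g^*}$ write $|o|=\sum_jo_j$.

For example, take $h=3$ and two letters $c,c'$. The word $cc'c$ is written by walking through $(1,0),(2,0),(3,0),(4,0)$, then $(4,1),(4,2)$, then $(5,2)$. The word $ccc'$ ends at $(6,1)$.

**Lemma 6.** The vectors $0$ and $o(\omega,s)$ are distinct for distinct $(\omega,s)$.

*Proof.* We have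
$$|o(\omega,s)|=2^h-2^{h-a+1}+s\in\big[\,2^h-2^{h-a+1}+1,\ 2^h-2^{h-a}\,\big]. \tag{10}$$
These intervals are disjoint for $a=1,\dots,h$ and do not contain $0$. So $o(\omega,s)\neq 0$, and $a$ and then $s$ are determined. All terms with $a'<a$ in (9) are divisible by $2^{h-a+1}$, while $0<s<2^{h-a+1}$. So $c_a$ is the unique coordinate that is not divisible by $2^{h-a+1}$. Subtract $s\,\mathbf 1_{c_a}$. What is left in coordinate $c$ is a sum of distinct powers $2^{h-a'}$, and its binary digits tell for which $a'<a$ we have $c_{a'}=c$. So $\omega$ is determined. $\square$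

## The colors and their ranks

Purpose: turn the plan into sets. For each word $\omega$ of length $h=h_g$ we have $\rho_1(\omega),\rho_2(\omega)\in[0,p_g)^5$. By Lemma 4(iii) fix $\theta(\omega)\in\Theta$ and $w_*(\omega)\in[0,p_g)^5$ with $\rho_l(\omega)+w_*(\omega)\in Z_g^{\theta(\omega)}$ for $l=1,2$. For $0\le t\le q_g$ let $w_t(\omega)$ be the coordinatewise minimum of $w_*(\omega)$ and $tH$. Then $w_0=0$, also $w_{q_g}=w_*$ because $q_gH\ge p_g$, and $w_t-w_{t-1}\in\{0,\dots,H\}^5$.

**Definition (colors).** The colors of phase $g\ge m$ are, for each $\tau\in\Theta^{\Gamma_g}$: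

- root: $R_g(\tau)=Q_g(\tau;0,0)$;
- outbound $(\omega,s)$, with $|\omega|=a\in\{1,\dots,h\}$ and $1\le s\le2^{h-a}$: $\ Q_g(\tau;0,o(\omega,s))\cap\{x:x^g\in U(\omega)\}$;
- lock $(\omega,t)$, with $|\omega|=h$ and $1\le t\le q_g$: $\ Q_g(\tau;t,o(\omega))\cap\{x:x^g\in\bigcup_{l=1,2}(\rho_l(\omega)+w_t(\omega)+p_gY)\}$;
- return $(\theta,o)$, with $\theta\in\Theta$ and $o\in\{0,\dots,L_g\}^{\Gamma_g^*}$: $\ Q_g(\tau;q_g+1,o)\cap\{x:x^g\in Z_g^\theta\}$.

So the clock shows $0$ on the way out, runs during the lock stage, and rests at $q_g+1$ during the return.

**Ranks.** Let $\sigma_m=1$ and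
$$\sigma_{g+1}=\sigma_g+(b+1)L_g+q_g+2. \tag{11}$$
A root or outbound color at position $o$ has rank $\sigma_g+|o|$. A lock color $(\omega,t)$ has rank $\sigma_g+L_g+t$. A return color $(\theta,o)$ has rank $\sigma_g+L_g+q_g+1+|o|$. All ranks are at least $1$.

## Disjointness of the colors

**Step 1: colors of the same phase.** Purpose: show that a point determines its color within a phase. By (7), colors with different $(\tau,t,o)$ are disjoint. Let $(\tau,t,o)$ be the same for two colors. If $t=0$, the color is a root or outbound color and is determined by $o$, by Lemma 6. If $1\le t\le q_g$, it is a lock color with $o=o(\omega)$ and $|\omega|=h$, and $\omega$ is determined by $o$, again by Lemma 6. If $t=q_g+1$, both are return colors that can differ only in $\theta$, and $Z_g^\theta\cap Z_g^{\theta'}=\emptyset$ for $\theta\ne\theta'$ by Lemma 4(ii) with $k=0$.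

**Step 2: phases $g$ and $g+1$.** Purpose: separate neighbors by the reading of a register. Let $j=g-1$. Since $m\ge3$, we have $j\in\Gamma_g^*\cap\Gamma_{g+1}$. In phase $g$, block $j$ lies in some $Z_j^\theta+ku_\theta$ with $k\le\beta_g(j)+L_g$. In phase $g+1$ it lies in some $Z_j^{\theta'}+k'u_{\theta'}$ with $k'\ge\beta_{g+1}(j)=\beta_g(j)+L_g+1$, by (6). So $k\ne k'$, both are in $[0,p_j)$ by Lemma 5, and the sets are disjoint by Lemma 4(ii).

**Step 3: phases $g$ and $g'\ge g+2$.** Purpose: find a block that carries different locks in the two phases. Let $j'=g'-1$ if $g'-1\not\equiv g\pmod m$, and $j'=g'-2$ otherwise. We claim that $j'\in\Gamma_{g'}$, $j'\ge g+1$ and $j'\not\equiv g\pmod m$. In the first case this is clear. In the second case $g'-1\ge g+1$ and $g'-1\equiv g$ give $g'-1\ge g+m$. So $j'\ge g+m-1\ge g+1$, and $j'\equiv g-1\not\equiv g$; also $g'-2\in\Gamma_{g'}$ since $m\ge3$. Now look at the block with index $j'\bmod m$. In phase $g'$ it lies in some $Z_{j'}^{\theta'}+k'u_{\theta'}$. In phase $g$ it is not the free block, so it lies in some $Z_j^\theta+ku_\theta$ with $j\in\Gamma_g$, hence $j<g<j'$. These sets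 are disjoint by Lemma 4(ii), with Lemma 5 for the ranges of $k,k'$.

So all colors are pairwise disjoint.

## Property (a): one move into a root of phase $m$

Purpose: bring an arbitrary pair into a first color. Let $x,y\in G$. For $j\in\Gamma_m=\{1,\dots,m-1\}$ use Lemma 4(iii) to choose $\theta_j$ and $w^j\in[0,p_j)^5$ with $x^j+w^j,\,y^j+w^j\in Z_j^{\theta_j}$. Let $w\in G$ have block $w^j+\beta_m(j)u_{\theta_j}$ at $j\in\Gamma_m$, and $0$ at block $m\equiv0$. Then blocks $j\in\Gamma_m$ of $x+w$ and $y+w$ lie in $Z_j^{\theta_j}+\beta_m(j)u_{\theta_j}$, that is, $x+w,\,y+w\in R_m(\tau)$ with $\tau=(\theta_j)$. The entries of $w$ are nonnegative. By Lemma 5, $\beta_m(j)<p_j$, so they are less than $2p_j\le2\cdot7^{4m+4(m-1)}=2\cdot7^{8m-4}<H$. So $w\in V\cup\{0\}$, and (a) holds.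

## Property (b): seven moves around a phase

Purpose: from every color, move any pair to a color of higher rank. Let $x,y$ lie in one color of phase $g$ with type $\tau$, and let $h=h_g$. Each move below adds some $u_{\theta_j}$, with entries $0$ and $1$, to one or more blocks $j\in\Gamma_g$. In moves 3 and 4 it also adds a vector of $\{0,\dots,H\}^5$ to block $g$, which is none of these blocks. So each move is in $V$.

1. *Root, or outbound $(\omega,2^{h-a})$ with $|\omega|=a<h$* (for the root, $\omega=\varnothing$ and $a=0$). The position is $o(\omega)$, and $x^g,y^g\in U(\omega)$. By (8) choose $c$ with $x^g,y^g\in U(\omega c)$, and advance the register of $c$. Since $o(\omega)+\mathbf 1_c=o(\omega c,1)$, both points enter outbound $(\omega c,1)$. The rank increases by $1$.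
2. *Outbound $(\omega,s)$ with $s<2^{h-a}$, $\omega=c_1\cdots c_a$.* Advance the register of $c_a$. Both points enter outbound $(\omega,s+1)$. The rank increases by $1$.
3. *Outbound $(\omega,1)$ with $|\omega|=h$.* The position is $o(\omega)$, and $|o(\omega)|=L_g-1$ by (10). Also $U(\omega)=\bigcup_l(\rho_l(\omega)+p_gY)$, since $7^h=p_g$. Advance the clock and add $w_1(\omega)-w_0(\omega)=w_1(\omega)$ to block $g$. Both points enter lock $(\omega,1)$. The rank goes from $\sigma_g+L_g-1$ to $\sigma_g+L_g+1$.
4. *Lock $(\omega,t)$ with $t<q_g$.* Advance the clock and add $w_{t+1}(\omega)-w_t(\omega)$ to block $g$. Both points enter lock $(\omega,t+1)$. The rank increases by $1$.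
5. *Lock $(\omega,q_g)$.* Since $w_{q_g}=w_*$, Lemma 4(i) gives $x^g,y^g\in\bigcup_l(\rho_l(\omega)+w_*(\omega)+p_gY)\subset Z_g^{\theta(\omega)}$. Advance the clock. Both points enter return $(\theta(\omega),o(\omega))$. The rank goes from $\sigma_g+L_g+q_g$ to $\sigma_g+L_g+q_g+1+|o(\omega)|$.
6. *Return $(\theta,o)$ with some $o_j<L_g$.* Advance one such register $j$. Both points enter return $(\theta,o+\mathbf 1)$, where $\mathbf 1$ is the unit vector of register $j$. The rank increases by $1$.
7. *Return $(\theta,o)$ with all $o_j=L_g$.* Advance all registers $j\in\Gamma_g^*$. Their readings become $\beta_g(j)+L_g+1=\beta_{g+1}(j)$. Block $g$ lies in $Z_g^\theta$, so it has reading $0=\beta_{g+1}(g)$. Since $\Gamma_{g+1}=\Gamma_g^*\cup\{g\}$, and phase $g+1$ puts no condition on the old clock block $g-m+1\equiv g+1$ at its root, both points lie in $R_{g+1}(\tau')$ with $\tau'=((\theta_j)_{j\in\Gamma_g^*},\theta_g=\theta)$. The old rank is $\sigma_g+L_g+q_g+1+bL_g=\sigma_{g+1}-1$ by (11), and the new rank is $\sigma_{g+1}$.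

Move 1 covers the root and the outbound colors with $s=2^{h-a}$, $a<h$. Move 2 covers outbound colors with $s<2^{h-a}$. Move 3 covers $a=h$, where $s=1$ is the only value. Moves 4 and 5 cover the lock colors, and moves 6 and 7 the return colors. So (b) holds for every color and every pair in it.

The colors are pairwise disjoint and satisfy (a) and (b), with $N=5m$ and $V=\{0,\dots,H\}^{5m}\setminus\{0\}$. By Proposition 2, Theorem A holds, and the conjecture is false. $\blacksquare$
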